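
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{conjecture}{Conjecture}
\numberwithin{equation}{section}

\title{Non-integrable almost-complex structures on four-manifolds\\ with many closed anti-invariant forms}


\begin{abstract}
Let $J$ be an almost-complex structure on a compact connected $4$-manifold, and let $h^-_J$ be the dimension of the space of de Rham classes represented by closed $J$-anti-invariant $2$-forms. It was conjectured that $h^-_J\ge 3$ forces $J$ to be integrable. We show that this is false: for every $n\ge 0$ there is a compact connected almost-K\"ahler $4$-manifold with non-integrable $J$ and $h^-_J=n=b^+-1$, where $b^+-1$ is the largest value that the topology allows for an almost-K\"ahler structure. We also deform the complex structure of every elliptic surface with $p_g\ge2$ to non-integrable structures with $h^-_J\ge3$, and we describe locally what three closed anti-invariant forms do force.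
\end{abstract}

\section{The question and the answer}

Let $X$ be a compact connected smooth $4$-manifold with an almost-complex structure $J$. A real $2$-form $\alpha$ on $X$ is \emph{$J$-anti-invariant} if $\alpha(Ju,Jv)=-\alpha(u,v)$; equivalently, $\alpha$ has type $(2,0)+(0,2)$, that is, $\alpha=\mathrm{Re}\,\Phi$ with $\Phi$ of type $(2,0)$. Let $\Omega^-_J(X)$ be the space of these forms, and put
\[
H^-_J(X)=\bigl\{[\alpha]\in H^2_{dR}(X;\mathbb R):\ \alpha\in\Omega^-_J(X),\ d\alpha=0\bigr\},\qquad h^-_J=\dim_{\mathbb R}H^-_J(X).
\]

If $J$ is integrable, the closed anti-invariant forms are exactly the real parts of holomorphic $2$-forms, and $h^-_J=2p_g$ (Lemma~\ref{lem:integrable}). For a general $J$ one expects very few of them: anti-invariant forms are sections of a bundle of real rank two, and $d\alpha=0$ is a system of four equations for two unknown functions.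

How many solutions can a non-integrable $J$ have? Two are easy to prescribe. On an oriented $4$-manifold the \emph{wedge pairing} $(\alpha,\beta)\mapsto\alpha\wedge\beta$ of $2$-forms takes values in the oriented line of $4$-forms, so that it makes sense to call it positive definite on a subspace. By Lemma~\ref{lem:planes} below, \emph{any} two closed $2$-forms that span a positive definite plane at every point are anti-invariant for some $J$. A third solution is another matter. Where $\alpha_1,\alpha_2$ are pointwise independent, it can be written $\alpha_3=x_1\alpha_1+x_2\alpha_2$ with functions $x_i$, and closedness becomes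
\begin{equation}\label{eq:basic}
dx_1\wedge\alpha_1+dx_2\wedge\alpha_2=0 .
\end{equation}
In the integrable case with $\alpha_1=\mathrm{Re}\,\Omega$ and $\alpha_2=\mathrm{Re}(i\Omega)$, where $\Omega$ is holomorphic, this says that $x_1+ix_2$ is a holomorphic function. For any $J$, the level sets of $(x_1,x_2)$ in a suitable open dense set turn out to be $J$-holomorphic curves (Theorem~\ref{thm:local}). It is tempting to believe that so much holomorphic geometry leaves no room for a non-integrable $J$. The following is posed in \cite{Angella}.

\begin{conjecture}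
On a compact connected $4$-dimensional manifold endowed with an almost-complex structure $J$, if $\dim_{\mathbb R}H^-_J(X)\ge3$, then $J$ is integrable.
\end{conjecture}

The conjecture is false.

\begin{theorem}\label{thm:main}
Let $C$ be a compact connected Riemann surface of genus $g\ge2$ with complex structure $j$, let $T^2=\mathbb R^2_{u,v}/\mathbb Z^2$, and let $\lambda:C\to(0,\infty)$ be smooth and non-constant. On $X=C\times T^2$ define $J$ by
\[
J=j \text{ on } TC,\qquad J\partial_u=\lambda^{-1}\partial_v,\qquad J\partial_v=-\lambda\,\partial_u .
\]
Then $J$ is not integrable and $h^-_J\ge 2g\ge4$.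
\end{theorem}

With $\lambda=1+\varepsilon f$, $f$ non-constant and $\varepsilon\to0$, one obtains such $J$ arbitrarily $C^\infty$-close to a product K\"ahler structure. The genus hypothesis serves only to make $2g\ge3$.

The idea is as follows. The fiber of $X\to C$ over $z$ is the elliptic curve $\mathbb C/(\mathbb Z+\tau\mathbb Z)$ with modulus $\tau=i\lambda(z)$, and $J$ is integrable only if $\tau$ depends holomorphically on $z$, hence only if $\lambda$ is constant. But closedness of an anti-invariant form is a condition on a \emph{real part}. For a $(1,0)$-form $\sigma$ on $C$, the form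
\begin{equation}\label{eq:idea}
\mathrm{Re}\bigl(\sigma\wedge(du+\tau\,dv)\bigr)=\mathrm{Re}\,\sigma\wedge du+\mathrm{Re}(\tau\sigma)\wedge dv
\end{equation}
is anti-invariant, and it is closed if and only if the real $1$-forms $\mathrm{Re}\,\sigma$ and $\mathrm{Re}(\tau\sigma)$ are closed on $C$. The overdetermined system has become two equations for two unknown functions. This reduced system is elliptic, and for $\tau=i\lambda$ it has a solution with $\mathrm{Re}\,\sigma$ in any prescribed class of the $2g$-dimensional space $H^1(C;\mathbb R)$, whether or not $\lambda$ is constant.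

Section~\ref{sec:algebra} collects the pointwise algebra. Section~\ref{sec:first} carries out the idea, first on $T^4$ by hand. Section~\ref{sec:values} twists the construction so that every value of $h^-_J$ occurs, with $J$ almost-K\"ahler and $h^-_J$ maximal among almost-K\"ahler structures on the same oriented manifold. Section~\ref{sec:local} determines what three closed anti-invariant forms force locally, and Section~\ref{sec:elliptic} uses the free functions found there to deform elliptic surfaces.

\section{Pointwise algebra}\label{sec:algebra}

Everything is $C^\infty$. We write $\Lambda^{1,0}$ for the complex covectors $\varphi$ with $\varphi\circ J=i\varphi$. An almost-complex structure is determined by $\Lambda^{1,0}$, and any rank-two subbundle of $T^*X\otimes\mathbb C$ complementary to its complex conjugate is the $\Lambda^{1,0}$ of a unique $J$. We orient $X$ by $J$: if $\varphi_1,\varphi_2$ is a basis of $\Lambda^{1,0}$, then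
\begin{equation}\label{eq:orientation}
\varphi_1\wedge\varphi_2\wedge\bar\varphi_1\wedge\bar\varphi_2=(i\varphi_1\wedge\bar\varphi_1)\wedge(i\varphi_2\wedge\bar\varphi_2)>0 .
\end{equation}
The structure $J$ is \emph{integrable} if it comes from holomorphic charts. Then $\Lambda^{1,0}$ is locally spanned by $dz_1,dz_2$, and $d(\sum f_k\,dz_k)=\sum df_k\wedge dz_k$ shows that
\begin{equation}\label{eq:NN}
\text{if $J$ is integrable, then $d\varphi$ has no $(0,2)$-part for every $(1,0)$-form $\varphi$.}
\end{equation}
(The converse is the Newlander--Nirenberg theorem, which we do not need.)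

On a Riemann surface $C$ put $(*\rho)(Y)=-\rho(jY)$ for real $1$-forms $\rho$; thus $*dx=dy$ and $*dy=-dx$ for $z=x+iy$. Then $**=-1$; if $\rho=a\,dx+b\,dy$, then $\rho\wedge*\rho=(a^2+b^2)\,dx\wedge dy$; and the $(1,0)$-forms on $C$ are exactly the forms $\rho+i{*\rho}$, because for real $\rho,\rho'$ the condition $(\rho+i\rho')\circ j=i(\rho+i\rho')$ means $\rho'=-\rho\circ j=*\rho$.

\begin{lemma}\label{lem:positive}
Let $\alpha=\mathrm{Re}\,\Phi$ be $J$-anti-invariant, with $\Phi$ of type $(2,0)$. Then $\alpha\wedge\alpha=\frac12\Phi\wedge\bar\Phi\ge0$, with strict inequality where $\alpha\ne0$. At a point where $\alpha\ne0$, the form $\alpha$ is nondegenerate, and $\beta\wedge\alpha=0$ for a real covector $\beta$ implies $\beta=0$. If $X$ is compact and $\alpha$ is closed and not identically zero, then $[\alpha]\neq0$. Consequently, on compact $X$, $h^-_J$ is the dimension of the space of closed $J$-anti-invariant forms.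
\end{lemma}

\begin{proof}
For type reasons $\Phi\wedge\Phi=0$, so $\alpha\wedge\alpha=\frac14(\Phi+\bar\Phi)^2=\frac12\Phi\wedge\bar\Phi$. Locally $\Phi=f\varphi_1\wedge\varphi_2$, and \eqref{eq:orientation} gives the sign; note that $\alpha$ and $\Phi=2\alpha^{2,0}$ vanish at the same points. A $2$-form with $\alpha\wedge\alpha\ne0$ at a point is nondegenerate there. It is $e_1\wedge e_2+e_3\wedge e_4$ in a suitable basis, and wedging with it maps $e_1,e_2,e_3,e_4$ to the independent forms $e_1\wedge e_3\wedge e_4,\ e_2\wedge e_3\wedge e_4,\ e_1\wedge e_2\wedge e_3,\ e_1\wedge e_2\wedge e_4$. Finally, if $\alpha$ is closed and $\alpha\not\equiv0$, then $\int_X\alpha\wedge\alpha>0$, which is impossible for an exact form by Stokes' theorem.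
\end{proof}

So at each point the anti-invariant forms are a plane on which the wedge pairing is positive definite. The next lemma reverses this: such a plane determines $J$ up to sign. It lets us construct $J$ from the forms that we want to be anti-invariant.

\begin{lemma}\label{lem:planes}
Let $V$ be an oriented real $4$-space and $\Lambda\subset\Lambda^2V^*$ a $2$-plane on which the wedge pairing is positive definite. There are exactly two complex structures on $V$ whose space of anti-invariant forms is $\Lambda$. They are of the form $\pm J$, and both induce the given orientation. Choosing one of them amounts to orienting $\Lambda$, and the chosen one depends smoothly on the oriented plane $\Lambda$.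
\end{lemma}

\begin{proof}
Let $a,b$ be an oriented basis of $\Lambda$ with $a\wedge a=b\wedge b$ and $a\wedge b=0$, and put $\Phi=a+ib$. Then $\Phi\wedge\Phi=0$, so $\Phi=\varphi_1\wedge\varphi_2$ is decomposable. Since $\Phi\wedge\bar\Phi=2a\wedge a>0$, the covectors $\varphi_1,\varphi_2,\bar\varphi_1,\bar\varphi_2$ form a basis of $V^*\otimes\mathbb C$. Let $J$ be the complex structure with $\Lambda^{1,0}=\langle\varphi_1,\varphi_2\rangle$. By \eqref{eq:orientation} it induces the given orientation, and its anti-invariant forms are the real parts of the multiples of $\Phi$; these form $\langle a,b\rangle=\Lambda$.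

Another choice of $(a,b)$ with the same orientation differs by a rotation and a positive factor, which multiplies $\Phi$ by a nonzero complex number. Since $\Lambda^{1,0}=\{\varphi:\varphi\wedge\Phi=0\}$, $J$ depends only on the oriented plane, and smoothly so, because $(a,b)$ can be found by the Gram--Schmidt process. Reversing the orientation replaces $\Phi$ by a multiple of $\bar\Phi$, that is, $J$ by $-J$.

Conversely, if the anti-invariant forms of a complex structure are $\Lambda$, then $\Lambda\otimes\mathbb C=\Lambda^{2,0}\oplus\Lambda^{0,2}$, and for type reasons both lines are null for the wedge pairing. A nondegenerate quadratic form on $\mathbb C^2$ has exactly two null lines, here $\mathbb C\Phi$ and $\mathbb C\bar\Phi$. So $\Lambda^{2,0}$ is one of these, and $\Lambda^{1,0}=\{\varphi:\varphi\wedge\Lambda^{2,0}=0\}$ is that of $J$ or of $-J$.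
\end{proof}

\begin{lemma}\label{lem:integrable}
Let $J$ be integrable (and $X$ not necessarily compact). The closed anti-invariant forms are the forms $\mathrm{Re}\,\Phi$ with $\Phi$ a holomorphic $2$-form; in particular, if $X$ is compact, $h^-_J=2p_g(X)$, where $p_g(X)$ is the complex dimension of the space of holomorphic $2$-forms. If $\alpha_1,\alpha_2$ are closed, anti-invariant and nowhere zero, then $(\alpha_1\wedge\alpha_1)/(\alpha_2\wedge\alpha_2)=|m|^2$ for a holomorphic function $m$.
\end{lemma}

\begin{proof}
Let $\alpha=\mathrm{Re}\,\Phi$ with $\Phi$ of type $(2,0)$. In $d\Phi+d\bar\Phi=2\,d\alpha$ the two terms on the left have types $(2,1)$ and $(1,2)$, so $d\alpha=0$ if and only if $d\Phi=0$, that is, $\Phi$ is holomorphic. The map $\Phi\mapsto\mathrm{Re}\,\Phi$ is injective on $(2,0)$-forms, so Lemma~\ref{lem:positive} gives $h_J^-=2p_g$. If $\alpha_i=\mathrm{Re}\,\Phi_i$ has no zeros, then neither has $\Phi_i$; put $m=\Phi_1/\Phi_2$ and use $\alpha_i\wedge\alpha_i=\frac12\Phi_i\wedge\bar\Phi_i$.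
\end{proof}

\begin{lemma}\label{lem:curves}
If all $J$-anti-invariant forms at $p$ vanish on a real $2$-plane $P\subset T_pX$, then $JP=P$.
\end{lemma}

\begin{proof}
Let $w_1,w_2$ span $P$ and let $\Phi\ne0$ be of type $(2,0)$ at $p$. By hypothesis $\mathrm{Re}\,\Phi$ and $\mathrm{Re}(i\Phi)$ vanish on $P$, so $\Phi(w_1,w_2)=0$. If $P$ were not a complex line, then $P\cap JP=0$, so $w_1,w_2$ would be a complex basis of $T_pX$ and $\Phi(w_1,w_2)\ne0$.
\end{proof}

\section{The first counterexamples}\label{sec:first}

\begin{example}[The mechanism on $T^4$]\label{ex:T4}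
Let $T^4$ have coordinates $x,y,u,v$ modulo $1$, and let $\lambda=\lambda(x)>0$ be periodic and non-constant. Let $\Lambda^{1,0}$ be spanned by $dz=dx+i\,dy$ and $\theta=du+i\lambda\,dv$. From $dx=\frac12(dz+d\bar z)$ and $dv=(\theta-\bar\theta)/(2i\lambda)$ we see that the $(0,2)$-part of $d\theta=i\lambda'dx\wedge dv$ is $-\frac{\lambda'}{4\lambda}\,d\bar z\wedge\bar\theta\not\equiv0$, so $J$ is not integrable by \eqref{eq:NN}. Nevertheless the two anti-invariant forms
\[
\mathrm{Re}(-i\,dz\wedge\theta)=dy\wedge du+\lambda\,dx\wedge dv,\qquad
\mathrm{Re}(\lambda^{-1}dz\wedge\theta)=\lambda^{-1}dx\wedge du-dy\wedge dv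
\]
are closed, because $\lambda\,dx$ and $\lambda^{-1}dx$ are. The imaginary part of $\lambda^{-1}dz\wedge\theta$ is $\lambda^{-1}dy\wedge du+dx\wedge dv$, and this is \emph{not} closed: a complex form may fail to be closed while its real part is. So $h_J^-\ge2$.
\end{example}

In both forms the coefficients of $du$ and of $dv$ are closed $1$-forms on the base torus, as in \eqref{eq:idea}. The classes of the coefficients of $du$ span the first cohomology of the base, which is two-dimensional. To obtain more forms, we raise the genus of the base; the explicit solutions are then replaced by an elliptic equation.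

The analytic fact that we use is this. Let $L$ be an elliptic operator from functions to $2$-forms on the compact surface $C$, and let $L^*$ be its formal adjoint, defined by $\int_C\psi\,L\varphi=\int_C\varphi\,L^*\psi$. Then $L\varphi=F$ has a smooth solution if and only if $\int_C\psi F=0$ for all $\psi\in\ker L^*$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $\theta=du+i\lambda\,dv$. Then $\theta(J\partial_u)=i=i\theta(\partial_u)$ and $\theta(J\partial_v)=-\lambda=i\theta(\partial_v)$, so $\theta$ is of type $(1,0)$. Together with the $(1,0)$-forms of $C$ it spans $\Lambda^{1,0}$.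

\emph{$J$ is not integrable.} As $dv=(\theta-\bar\theta)/(2i\lambda)$, the $(0,2)$-part of $d\theta=i\,d\lambda\wedge dv$ is $-\frac1{2\lambda}(d\lambda)^{0,1}\wedge\bar\theta$. For the real function $\lambda$ this is nonzero wherever $d\lambda\ne0$, and \eqref{eq:NN} applies.

\emph{Closed anti-invariant forms.} For a real $1$-form $\rho$ on $C$ the form
\[
\alpha_\rho=\mathrm{Re}\bigl((\rho+i{*\rho})\wedge\theta\bigr)=\rho\wedge du-\lambda{*\rho}\wedge dv
\]
is anti-invariant. It is closed if and only if
\begin{equation}\label{eq:system0}
d\rho=0,\qquad d(\lambda{*\rho})=0 .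
\end{equation}
We claim that every class in $H^1(C;\mathbb R)$ contains a solution. Let $\rho_0$ be closed. Then $\rho=\rho_0+d\varphi$ satisfies \eqref{eq:system0} if and only if
\[
L\varphi=-d(\lambda{*\rho_0}),\qquad L\varphi:=d(\lambda{*d\varphi}) .
\]
In a local coordinate $z=x+iy$ we have $L\varphi=\lambda(\varphi_{xx}+\varphi_{yy})\,dx\wedge dy$ plus lower-order terms, so $L$ is elliptic. By Stokes, $\int_C\psi L\varphi=-\int_C\lambda\,d\psi\wedge{*d\varphi}$, which is symmetric in $\varphi,\psi$; hence $L^*=L$, and taking $\psi=\varphi$ we see that $\ker L$ consists of the constants. The right side $-d(\lambda{*\rho_0})$ has integral zero, so the equation is solvable.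

Thus the space of solutions $\rho$ of \eqref{eq:system0} maps onto $H^1(C;\mathbb R)$ and has dimension at least $2g$. Since $\alpha_\rho$ determines $\rho$, Lemma~\ref{lem:positive} gives $h^-_J\ge2g\ge 4$.
\end{proof}

\section{All values, with $J$ almost-K\"ahler}\label{sec:values}

A symplectic form $\omega$ is \emph{compatible} with $J$ if it is $J$-invariant and $\omega(w,Jw)>0$ for $w\neq0$; equivalently, $\omega$ is a positive $(1,1)$-form. Then $(X,J,\omega)$ is called \emph{almost-K\"ahler}. Recall that $b^+(X)$ is the largest dimension of a subspace of $H^2_{dR}(X;\mathbb R)$ on which the intersection form is positive definite. In the almost-K\"ahler class it bounds $h^-_J$ as follows.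

\begin{lemma}\label{lem:upper}
If $J$ is compatible with a symplectic form $\omega$ on a compact $X$, then $h^-_J\le b^+(X)-1$.
\end{lemma}

\begin{proof}
Since $\omega$ is of type $(1,1)$, $\omega\wedge\alpha=0$ for $\alpha\in\Omega^-_J$. Hence $\int(t\omega+\alpha)^2=t^2\int\omega^2+\int\alpha^2>0$ whenever $t\in\mathbb R$ and $\alpha$ is closed anti-invariant, not both zero. So $\mathbb R[\omega]\oplus H^-_J$ is positive definite of dimension $h^-_J+1$.
\end{proof}

The structures of Theorem~\ref{thm:main} will turn out to attain this bound, but only with even values $h_J^-=2g$. To obtain odd values we also give the modulus $\tau$ a real part, one that is allowed to be multivalued.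

\paragraph{The family.}
Let $C$ be a compact connected Riemann surface of genus $g\ge0$ and $\lambda:C\to(0,\infty)$ smooth. Let $\kappa$ be a closed real $1$-form on $C$ with integral periods $k:\pi_1(C)\to\mathbb Z$. On the universal cover $\tilde C$ choose $f$ with $df=\kappa$, and put $\tau=f+i\lambda$. Then $f(\gamma x)=f(x)+k(\gamma)$, so $\tau(\gamma x)=\tau(x)+k(\gamma)$; the lattices $\mathbb Z+\tau(x)\mathbb Z$ and $\mathbb Z+\tau(\gamma x)\mathbb Z$ coincide, and the family of elliptic curves descends to $C$ once the fibers are glued accordingly. Let $X_k$ be the quotient of $\tilde C\times\mathbb R^2$ by the group $\Gamma$ generated by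
\[
(x,u,v)\mapsto(\gamma x,\,u-k(\gamma)v,\,v)\quad(\gamma\in\pi_1(C)),\qquad (x,u,v)\mapsto(x,u+a,v+b)\quad(a,b\in\mathbb Z).
\]
The maps of the first kind form a copy of $\pi_1(C)$, because $k$ is additive. Conjugating by $\gamma$ turns the translation by $(a,b)$ into the translation by $(a-k(\gamma)b,\,b)$. Hence $\Gamma=\mathbb Z^2\rtimes\pi_1(C)$. It acts properly discontinuously and cocompactly. The action is free: an element with a fixed point projects to $\gamma=1$, so it is a translation, and a translation with a fixed point is trivial. So $X_k$ is a compact connected $T^2$-bundle over $C$. The forms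
\[
dv,\qquad e=du+f\,dv
\]
are $\Gamma$-invariant (under $\gamma$, $du\mapsto du-k(\gamma)dv$ and $f\mapsto f+k(\gamma)$), so they descend to $X_k$, and $de=\kappa\wedge dv$. Let $J_{\kappa,\lambda}$ be the almost-complex structure on $X_k$ whose $\Lambda^{1,0}$ is spanned by the $(1,0)$-forms of $C$ and
\[
\theta=du+\tau\,dv=e+i\lambda\,dv .
\]
The additive constant in $f$ is fixed once and for all and suppressed from the notation; it plays no role below. For $\kappa=0$ and $f=0$ this is the structure of Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:values}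
Let $C$, $g$, $\kappa$ and $\lambda$ be as above.
\begin{enumerate}
\item[(1)] $J_{\kappa,\lambda}$ is compatible with the symplectic form $\omega=\omega_C+e\wedge dv$, where $\omega_C$ is any (positive) area form on $C$.
\item[(2)] $J_{\kappa,\lambda}$ is integrable if and only if $\kappa=0$ and $\lambda$ is constant.
\item[(3)] $h^-_{J_{\kappa,\lambda}}=b^+(X_k)-1=\begin{cases}2g,&[\kappa]=0,\\2g-1,&[\kappa]\neq0.\end{cases}$
\end{enumerate}
Consequently, for every integer $n\ge0$ there is a compact connected almost-K\"ahler $4$-manifold with non-integrable $J$ and $h^-_J=n=b^+-1$. No lower bound on $h_J^-$, not even that $h^-_J$ attains the maximal value $b^+-1$ of Lemma~\ref{lem:upper}, implies integrability.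
\end{theorem}

The consequence is immediate: for $n=2g$ take $\kappa=0$ and $\lambda$ non-constant; for $n=2g-1$ with $g\ge1$ take $[\kappa]\ne0$.

\begin{proof}[Proof of (1) and (2)]
We have $d\omega=de\wedge dv=\kappa\wedge dv\wedge dv=0$. Also $\theta\wedge\bar\theta=-2i\lambda\,e\wedge dv$, so $e\wedge dv=\frac{i}{2\lambda}\,\theta\wedge\bar\theta$, while $\omega_C$ is locally a positive multiple of $i\sigma\wedge\bar\sigma$ with $\sigma$ a nowhere zero $(1,0)$-form on $C$. So $\omega$ is a positive $(1,1)$-form, which is (1).

For (2), note that $d\theta=d\tau\wedge dv=(\kappa+i\,d\lambda)\wedge dv$ and $dv=(\theta-\bar\theta)/(2i\lambda)$. The $(0,2)$-part of $d\theta$ is therefore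
\[
-\frac1{2i\lambda}\,(\kappa+i\,d\lambda)^{0,1}\wedge\bar\theta .
\]
If $J_{\kappa,\lambda}$ is integrable, this vanishes by \eqref{eq:NN}, so $\kappa+i\,d\lambda$ is of type $(1,0)$ (that is, $\tau$ is holomorphic); equivalently, $d\lambda=*\kappa$. Then $d{*d\lambda}=d{*{*\kappa}}=-d\kappa=0$ and $\int_C d\lambda\wedge{*d\lambda}=-\int_C\lambda\,d{*d\lambda}=0$. So $\lambda$ is constant and $\kappa=-{*d\lambda}=0$. Conversely, if $\kappa=0$ and $\lambda$ is constant, then $\tau$ is constant, and $u+\tau v$ together with a local holomorphic coordinate of $C$ is a system of local holomorphic coordinates.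
\end{proof}

\begin{proof}[Proof of (3), lower bound]
For a real $1$-form $\rho$ on $C$ let
\[
\alpha_\rho=\mathrm{Re}\bigl((\rho+i{*\rho})\wedge\theta\bigr)=\rho\wedge e-\lambda{*\rho}\wedge dv\ \in\Omega^-_J .
\]
Since $-\rho\wedge de=-\rho\wedge\kappa\wedge dv=\kappa\wedge\rho\wedge dv$, we have
\[
d\alpha_\rho=d\rho\wedge e+\bigl(\kappa\wedge\rho-d(\lambda{*\rho})\bigr)\wedge dv ,
\]
so $\alpha_\rho$ is closed if and only if
\begin{equation}\label{eq:system}
d\rho=0,\qquad d(\lambda{*\rho})=\kappa\wedge\rho .
\end{equation}
Compared with \eqref{eq:system0} there are two new features. Integrating over $C$, we see that a solution must satisfy $[\kappa]\cup[\rho]=0$; this costs one dimension when $[\kappa]\ne0$. And the operator acquires a first-order term, which must not enlarge its kernel or cokernel. It does not, because it is skew.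

Let $L\varphi=d(\lambda{*d\varphi})-\kappa\wedge d\varphi$; this is elliptic, with the same principal part as before. Since $d\kappa=0$, integrating $d(\varphi\psi\kappa)$ gives
\[
\int_C\psi\,\kappa\wedge d\varphi=-\int_C\varphi\,\kappa\wedge d\psi ,\qquad\text{in particular}\quad \int_C\varphi\,\kappa\wedge d\varphi=0 .
\]
Hence $L^*\psi=d(\lambda{*d\psi})+\kappa\wedge d\psi$, and
\[
\int_C\varphi L\varphi=\int_C\varphi L^*\varphi=-\int_C\lambda\,d\varphi\wedge{*d\varphi} .
\]
So both $\ker L$ and $\ker L^*$ consist of the constants, and the image of $L$ is $\{F:\int_CF=0\}$.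

Now let $\rho_0$ be closed with $\int_C\kappa\wedge\rho_0=0$. Then $\rho=\rho_0+d\varphi$ solves \eqref{eq:system} if and only if $L\varphi=\kappa\wedge\rho_0-d(\lambda{*\rho_0})$. The right side has integral zero, so $\varphi$ exists. Thus the space of solutions of \eqref{eq:system} maps onto $\{c\in H^1(C;\mathbb R):[\kappa]\cup c=0\}$. By Poincar\'e duality the latter has dimension $2g$ if $[\kappa]=0$ and $2g-1$ otherwise. As $\alpha_\rho$ determines $\rho$, Lemma~\ref{lem:positive} gives the lower bound.
\end{proof}

\begin{proof}[Proof of (3), upper bound]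
By (1) and Lemma~\ref{lem:upper}, $h^-_J\le b^+(X_k)-1$, and it remains to compute $b^+(X_k)$.

\emph{Euler characteristic.} $\chi(X_k)=\chi(C)\chi(T^2)=0$.

\emph{Signature.} The translations $(x,u,v)\mapsto(x,u+s,v)$ commute with $\Gamma$, so they act on $X_k$. If such a translation fixes a point of $X_k$, then it agrees at some point of $\tilde C\times\mathbb R^2$ with an element of $\Gamma$; this element has $\gamma=1$, so $s\in\mathbb Z$. Hence we have a free action of the circle $\mathbb R/\mathbb Z$ on $X_k$, with quotient map $(x,u,v)\mapsto(x,v)$ onto $C\times S^1$. So $X_k$ is a principal circle bundle over an oriented $3$-manifold and bounds the associated oriented disc bundle. Its signature is zero.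

\emph{First Betti number.} We have
\[
H_1(X_k;\mathbb Z)=H_1(C;\mathbb Z)\oplus\mathbb Z^2/\langle(k(\gamma),0):\gamma\in\pi_1(C)\rangle .
\]
Indeed, $X_k$ and $(\tilde C\times\mathbb R^2)/\Gamma$ are the same, $\tilde C\times\mathbb R^2$ is simply connected, so $\pi_1(X_k)=\Gamma=\mathbb Z^2\rtimes\pi_1(C)$, and conjugation by $\gamma$ changes $(a,b)$ by $(-k(\gamma)b,0)$. So $b_1=2g+2$ if $k=0$ and $b_1=2g+1$ if $k\neq0$.

From $0=\chi=2-2b_1+b_2$ and signature $0$ we get $b^+=\frac12b_2=b_1-1$, which is $2g+1$ or $2g$, respectively. Since $k=0$ exactly when $[\kappa]=0$, this agrees with the lower bound.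
\end{proof}

\section{What three closed forms force}\label{sec:local}

The structures so far are locally invariant under translations along the torus fibers. We now ask what can be said in general. The answer shows that a foliation by $J$-curves is forced on an open dense set, and it exhibits the freedom that remains. For functions $a,b$ of $(x_1,x_2,y_1,y_2)$ write $\{a,b\}=a_{y_1}b_{y_2}-a_{y_2}b_{y_1}$.

\begin{theorem}\label{thm:local}
Let $X$ be a compact connected $4$-manifold with an almost-complex structure $J$, and let $\alpha_1,\alpha_2,\alpha_3$ be linearly independent closed $J$-anti-invariant forms. Then there is an open dense set $X_0\subset X$ such that near each point of $X_0$ there are coordinates $(x_1,x_2,y_1,y_2)$ and functions $P_{ij}=P_{ji}$ $(i,j\in\{1,2\})$ with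
\begin{equation}\label{eq:normal}
\alpha_i=\sum_j dP_{ij}\wedge dx_j\quad(i=1,2),\qquad \alpha_3=x_1\alpha_1+x_2\alpha_2,
\end{equation}
and the leaves $\{x=\mathrm{const}\}$ are $J$-holomorphic curves.

Conversely, let $P_{ij}=P_{ji}$ be functions of $(x,y)$ on an open set of $\mathbb R^4$ with
\begin{equation}\label{eq:definite}
4\{P_{11},P_{12}\}\{P_{12},P_{22}\}>\{P_{11},P_{22}\}^2 .
\end{equation}
Then \eqref{eq:normal} defines closed forms that are anti-invariant for an almost-complex structure whose anti-invariant forms are spanned pointwise by $\alpha_1,\alpha_2$. This structure is unique up to sign on each connected component.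
\end{theorem}

\begin{proof}
\emph{Unique continuation.} Fix a $J$-Hermitian metric, with local orthonormal coframes $e_1,\dots,e_4$ such that $e_1+ie_2$ and $e_3+ie_4$ span $\Lambda^{1,0}$. The anti-invariant forms are spanned by the real and imaginary parts $e_1\wedge e_3-e_2\wedge e_4$ and $e_1\wedge e_4+e_2\wedge e_3$ of $(e_1+ie_2)\wedge(e_3+ie_4)$, and both are self-dual. So closed anti-invariant forms are harmonic. By Aronszajn's unique continuation theorem, a harmonic form that vanishes on a nonempty open subset of the connected manifold $X$ is zero.

\emph{The set $U$ where $\alpha_1,\alpha_2$ are pointwise independent is dense.} The set $\{\alpha_1\ne0\}$ is open and dense. If $\alpha_2=f\alpha_1$ on a nonempty connected open subset of it, then $df\wedge\alpha_1=0$, so $df=0$ by Lemma~\ref{lem:positive}. Then $\alpha_2-c\,\alpha_1$ vanishes on an open set for some constant $c$, hence on $X$, contradicting linear independence.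

\emph{The functions $x_1,x_2$.} On $U$ the forms $\alpha_1,\alpha_2$ are a frame of the rank-two bundle of anti-invariant forms, so $\alpha_3=x_1\alpha_1+x_2\alpha_2$ with smooth $x_i$, and \eqref{eq:basic} holds. If $dx_1,dx_2$ are dependent but not both zero at a point, say $dx_1=a\beta$ and $dx_2=b\beta$ with $\beta\ne0$ and $(a,b)\neq(0,0)$, then \eqref{eq:basic} reads $\beta\wedge(a\alpha_1+b\alpha_2)=0$. The second factor is a nonzero anti-invariant form, so this contradicts Lemma~\ref{lem:positive}. Hence at each point of $U$ either $dx_1\wedge dx_2\ne0$ or $dx_1=dx_2=0$. If the latter held on a nonempty open set, $\alpha_3-c_1\alpha_1-c_2\alpha_2$ would vanish on an open set for some constants $c_i$, hence on $X$, which is again a contradiction. So $X_0=\{p\in U:dx_1\wedge dx_2\neq0\}$ is open and dense.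

\emph{The leaves.} Near $p\in X_0$ complete $x_1,x_2$ to coordinates $(x,y)$ on a box. Wedging \eqref{eq:basic} with $dx_2$ and with $dx_1$ gives $dx_1\wedge dx_2\wedge\alpha_i=0$ for $i=1,2$, that is, $\alpha_i(\partial_{y_1},\partial_{y_2})=0$. So all anti-invariant forms vanish on the tangent planes of the leaves, and Lemma~\ref{lem:curves} shows that the leaves are $J$-curves.

\emph{The matrix $P$.} On the box write $\alpha_i=d\mu_i$. The restriction of $\mu_i$ to each leaf is closed, so by the Poincar\'e lemma with parameters it equals the leafwise differential of a smooth function $\varphi_i(x,y)$. Replacing $\mu_i$ by $\mu_i-d\varphi_i$, we may assume $\mu_i=\sum_jA_{ij}\,dx_j$, so $\alpha_i=\sum_jdA_{ij}\wedge dx_j$. Now \eqref{eq:basic} reads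
\[
0=\sum_{i,j}dx_i\wedge dA_{ij}\wedge dx_j=-d(A_{12}-A_{21})\wedge dx_1\wedge dx_2 ,
\]
so $A_{12}-A_{21}=c(x)$ depends on $x$ only. Choose $\psi(x)$ with $\partial_{x_2}\psi=-c$ and replace $\mu_1$ by $\mu_1+d\psi$. This changes $A_{12}$ to $A_{12}-c=A_{21}$ and does not change $\alpha_1$. The matrix is now symmetric; call it $P$.

\emph{Converse.} The forms $\alpha_1,\alpha_2$ are exact, and $d\alpha_3=\sum_{i,j}dx_i\wedge dP_{ij}\wedge dx_j=0$, because the terms $(1,2)$ and $(2,1)$ cancel by symmetry and the others vanish. Expanding,
\begin{align*}
\alpha_1\wedge\alpha_1&=-2\,dP_{11}\wedge dP_{12}\wedge dx_1\wedge dx_2=-2\{P_{11},P_{12}\}\,\mathrm{vol},\\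
\alpha_2\wedge\alpha_2&=-2\,dP_{12}\wedge dP_{22}\wedge dx_1\wedge dx_2=-2\{P_{12},P_{22}\}\,\mathrm{vol},\\
\alpha_1\wedge\alpha_2&=-\,dP_{11}\wedge dP_{22}\wedge dx_1\wedge dx_2=-\{P_{11},P_{22}\}\,\mathrm{vol},
\end{align*}
with $\mathrm{vol}=dy_1\wedge dy_2\wedge dx_1\wedge dx_2$; in the last line the term containing $dP_{12}\wedge dP_{12}$ vanishes. So \eqref{eq:definite} says exactly that $\alpha_1,\alpha_2$ are pointwise independent and that the wedge pairing is definite on their span. Orient each component so that it is positive definite there, orient $\langle\alpha_1,\alpha_2\rangle$ by this basis, and apply Lemma~\ref{lem:planes}. The uniqueness statement in that lemma leaves the choice of a sign at each point, and by continuity the sign is constant on each component.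
\end{proof}

Condition \eqref{eq:definite} is open in the first derivatives of $P$. So, locally, three closed anti-invariant forms leave three essentially arbitrary functions $P_{ij}$ of four variables. The simplest instance shows how this freedom destroys integrability.

\begin{example}[The flat model and a bump]\label{ex:flat}
On $\mathbb C^2$ with coordinates $z=x_1+ix_2$ and $w=y_1+iy_2$ let $\Omega=dw\wedge dz$. Then
\[
\alpha_1=\mathrm{Re}\,\Omega=dy_1\wedge dx_1-dy_2\wedge dx_2,\qquad \alpha_2=\mathrm{Re}(i\Omega)=-dy_2\wedge dx_1-dy_1\wedge dx_2,
\]
and $\alpha_3=\mathrm{Re}(z\Omega)=x_1\alpha_1+x_2\alpha_2$. This is \eqref{eq:normal} with $P_{11}=y_1$, $P_{12}=-y_2$, $P_{22}=-y_1$, and \eqref{eq:definite} reads $4>0$.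

Now replace $P_{11}$ by $y_1+\varepsilon Q$ with a real function $0\not\equiv Q\in C^\infty_c(\mathbb R^4)$ and $\varepsilon>0$ small. Condition \eqref{eq:definite} becomes $4(1+\varepsilon Q_{y_1})>\varepsilon^2Q_{y_2}^2$, which holds for small $\varepsilon$. So we have a new $J$ with three closed anti-invariant forms $\alpha_i'$, and
\[
\frac{\alpha_1'\wedge\alpha_1'}{\alpha_2'\wedge\alpha_2'}=\frac{\{P_{11},P_{12}\}}{\{P_{12},P_{22}\}}=1+\varepsilon Q_{y_1} .
\]
If $J$ were integrable, this would be $|m|^2$ with $m$ holomorphic (Lemma~\ref{lem:integrable}). By \eqref{eq:normal} the forms $\alpha_1',\alpha_2'$ vanish on the leaves $\{x=\mathrm{const}\}$, so each leaf is a connected $J$-curve (Lemma~\ref{lem:curves}). On it $m$ would be holomorphic with $|m|=1$ outside a compact set. By the open mapping theorem and the identity theorem $m$ would be constant on the leaf, with $|m|=1$. So $Q_{y_1}=0$ everywhere and $Q=0$, a contradiction. Hence $J$ is not integrable.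
\end{example}

In terms of forms, the change is $\alpha_1'=\alpha_1+\varepsilon\,dQ\wedge dx_1$, $\alpha_2'=\alpha_2$, $\alpha_3'=x_1\alpha_1'+x_2\alpha_2'=\alpha_3+\varepsilon\,d(x_1Q\,dx_1)$. Each form changes by the differential of a compactly supported $1$-form. Such changes can be made on a compact surface without changing cohomology classes, and we do this next.

\section{Deforming elliptic surfaces}\label{sec:elliptic}

\begin{theorem}\label{thm:elliptic}
Let $(X,J_0)$ be a compact connected complex surface with a surjective holomorphic map $\pi:X\to C$ onto a compact connected Riemann surface whose general fiber is a connected elliptic curve, and with $p_g(X)\ge2$. Then there are non-integrable $J$ on $X$, arbitrarily $C^\infty$-close to $J_0$, with $h^-_J\ge3$.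
\end{theorem}

This includes simply connected surfaces, for instance the elliptic surfaces $E(n)$ with $n\ge3$, for which $p_g=n-1$.

The idea is to transplant the bump of Example~\ref{ex:flat} to a neighborhood of a smooth fiber. The quotient of two holomorphic $2$-forms is constant on the fibers and plays the role of $x_1+ix_2$.

\begin{proof}
Let $\Omega_1,\Omega_2$ be holomorphic $2$-forms on $X$, linearly independent over $\mathbb C$; here $p_g\ge2$ is used.

\emph{Choosing a region.} Let $F$ be a connected elliptic fiber over a regular value of $\pi$, and let $t$ be a local coordinate of $C$ near $\pi(F)$. Near each point of $F$ a holomorphic $2$-form is $\Omega=\pi^*dt\wedge\eta$, where $\eta$ is unique up to multiples of $\pi^*dt$. So $\eta|_F$ is a well-defined holomorphic $1$-form on $F$, and $\Omega$ vanishes at a point of $F$ exactly when $\eta|_F$ does. Since $F$ is elliptic, its holomorphic $1$-forms are the constant multiples of a nowhere vanishing one. Hence $\Omega_1$ vanishes either everywhere or nowhere along $F$, and in the second case $\Omega_2/\Omega_1$ is constant on $F$.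

Let $D\subset C$ be a disc of regular values with connected elliptic fibers. The set of points of $D$ over which $\Omega_1$ vanishes is closed because $\pi$ is proper, and it has empty interior because $\Omega_1$ does not vanish on a nonempty open set. Shrinking $D$, we may assume that $\Omega_1$ has no zeros on $U=\pi^{-1}(D)$. Then $h=\Omega_2/\Omega_1$ is holomorphic on $U$ and constant on the fibers, so $h=H\circ\pi$ with $H$ holomorphic on $D$. If $H$ were a constant $c$, then $\Omega_2-c\,\Omega_1$ would vanish on $U$ and hence on $X$. So $H$ is non-constant, and after shrinking $D$ again it is injective with $H'\ne0$. Write $h=x_1+ix_2$ on $U$. Then $dx_1,dx_2$ are pointwise independent on $U$, and the fibers of $\pi$ are the level sets of $(x_1,x_2)$.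

\emph{The deformation.} The forms $\alpha_1=\mathrm{Re}\,\Omega_1$, $\alpha_2=\mathrm{Re}(i\Omega_1)$, $\alpha_3=\mathrm{Re}\,\Omega_2$ are closed, $J_0$-anti-invariant and linearly independent over $\mathbb R$, because $\Omega_1,i\Omega_1,\Omega_2$ are; by Lemma~\ref{lem:positive} their classes are independent. On $U$ we have $\alpha_3=\mathrm{Re}(h\Omega_1)=x_1\alpha_1+x_2\alpha_2$. For a real function $Q\in C^\infty_c(U)$ and small $\varepsilon>0$ put
\[
\alpha_1'=\alpha_1+\varepsilon\,dQ\wedge dx_1,\qquad \alpha_2'=\alpha_2,\qquad \alpha_3'=\alpha_3+\varepsilon\,x_1\,dQ\wedge dx_1 .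
\]
Since $dQ\wedge dx_1=d(Q\,dx_1)$ and $x_1\,dQ\wedge dx_1=d(x_1Q\,dx_1)$, and $Q$ has compact support in $U$, the $\alpha_i'$ are closed forms on $X$ with $[\alpha_i']=[\alpha_i]$. On $U$ we still have $\alpha_3'=x_1\alpha_1'+x_2\alpha_2'$. For small $\varepsilon$ the forms $\alpha_1',\alpha_2'$ are independent and the wedge pairing is positive definite on $\langle\alpha_1',\alpha_2'\rangle$ at every point of $U$, since nothing changes outside the compact set $\mathrm{supp}\,Q$. Orient this plane by the basis $(\alpha_1',-\alpha_2')$. Lemma~\ref{lem:planes} yields an almost-complex structure $J_\varepsilon$ on $U$ whose anti-invariant forms are spanned pointwise by $\alpha_1',\alpha_2'$. For $\varepsilon=0$, and off $\mathrm{supp}\,Q$, it is $J_0$, since $\Omega_1=\alpha_1-i\alpha_2$. So $J_\varepsilon$ extends by $J_0$ to $X$, and $J_\varepsilon\to J_0$ in $C^\infty$ as $\varepsilon\to0$. All three $\alpha_i'$ are $J_\varepsilon$-anti-invariant on $X$, whence $h^-_{J_\varepsilon}\ge3$.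

\emph{Choosing $Q$.} Since $\alpha_2\wedge\alpha_2$ has no zeros on $U$, the equation
\[
\alpha_1\wedge dQ\wedge dx_1=(YQ)\,\alpha_2\wedge\alpha_2\qquad\text{for all functions }Q
\]
defines a vector field $Y$ on $U$; in Example~\ref{ex:flat} it is $\frac12\partial_{y_1}$. It has no zeros, because $\alpha_1\wedge dx_1\ne0$ by Lemma~\ref{lem:positive}. Clearly $Yx_1=0$. Also $Yx_2=0$: the $3$-form $\Omega_1\wedge dh$ is of type $(3,0)$, hence zero, so $\Omega_1$ and $\bar\Omega_1$ are both annihilated by wedging with $dh\wedge d\bar h=-2i\,dx_1\wedge dx_2$, and therefore $\alpha_1\wedge dx_1\wedge dx_2=0$. So $Y$ is nowhere zero and tangent to the fibers. Fix a fiber $F\subset U$ and choose $Q\in C^\infty_c(U)$ with $YQ\not\equiv0$ on $F$. Since $F$ is compact and $YQ=0$ at a maximum of $Q|_F$, the function $YQ|_F$ is not constant. From $\alpha_1\wedge\alpha_1=\alpha_2\wedge\alpha_2$ $(=\frac12\Omega_1\wedge\bar\Omega_1)$ and $(dQ\wedge dx_1)^2=0$ we conclude that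
\begin{equation}\label{eq:ratio}
\frac{\alpha_1'\wedge\alpha_1'}{\alpha_2'\wedge\alpha_2'}=1+2\varepsilon\,YQ\quad\text{is not constant on }F .
\end{equation}

\emph{$J_\varepsilon$ is not integrable.} Suppose it is. On $U$ the forms $\alpha_1',\alpha_2'$ are closed, $J_\varepsilon$-anti-invariant and nowhere zero, so by Lemma~\ref{lem:integrable} the ratio in \eqref{eq:ratio} is $|m|^2$ for a $J_\varepsilon$-holomorphic function $m$ on $U$. Both $dx_1$ and $\Omega_1$ restrict to zero on the fiber $F$, a $J_0$-holomorphic curve on which $x_1$ is constant. So $\alpha_1'$ and $\alpha_2'$ vanish on $TF$, and hence so do all $J_\varepsilon$-anti-invariant forms. By Lemma~\ref{lem:curves}, $F$ is a $J_\varepsilon$-holomorphic curve. It is compact and connected, so the holomorphic function $m|_F$ is constant. This contradicts \eqref{eq:ratio}.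
\end{proof}

\begin{remark}
The elliptic fibration makes $h$ constant on compact curves, and compactness of $F$ gives both the non-constancy of $YQ|_F$ and the constancy of $m|_F$ at once. The latter can also be seen as in Example~\ref{ex:flat}: if $\mathrm{supp}\,Q$ does not contain $F$, then $|m|=1$ on a nonempty open subset of $F$, so $m|_F$ is constant by the open mapping theorem and the identity theorem.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Angella} Daniele Angella, \emph{Cohomological aspects of non-K\"ahler manifolds}, arXiv:1302.0524 (2013).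
\end{thebibliography}

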